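\title{Surface subgroups of right-angled Artin groups that split over a clique}

\begin{abstract}
Let a finite graph $K$ be an amalgam of two proper subgraphs $K_1$, $K_2$ over a clique. We prove that if the right-angled Artin group $A(K)$ contains the fundamental group of a closed surface of negative Euler characteristic, then so does $A(K_1)$ or $A(K_2)$. This answers a question of Crisp, Sageev and Sapir. The main step is a capping-off theorem: if $A(K)$ contains the fundamental group of a compact orientable surface $S$ with $p\ge 1$ boundary circles and $\chi(S)<0$, and each boundary class lies in a conjugate of a subgroup generated by a clique, then $A(K)$ contains the fundamental group of a closed surface of Euler characteristic $2^p\chi(S)$.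
\end{abstract}

\section{Introduction}\label{sec:intro}

The letters $K$ and $L$ denote finite unoriented graphs without loops or multiple edges. For such a graph $K$ with vertex set $K^0$ and edge set $K^1$, the \emph{right-angled Artin group} of $K$ is
\[
A(K)=\langle K^0 \mid vw=wv \text{ whenever } [v,w]\in K^1\rangle .
\]
A \emph{clique} is a complete subgraph; the empty graph counts as a clique, with $A(\emptyset)=1$. A \emph{hyperbolic surface subgroup} of a group is a subgroup isomorphic to the fundamental group of a closed (compact, without boundary) connected surface of negative Euler characteristic, orientable or not.

The graph records which generators commute, and the two extreme cases contain no hyperbolic surface subgroup. If $K$ is complete, then $A(K)$ is free abelian, while hyperbolic surface groups are not abelian. If $K$ has no edges, then $A(K)$ and all its subgroups are free, while the fundamental group of a closed orientable aspherical surface has $H_2\cong\mathbb Z$ and so is not free. In between, hyperbolic surface subgroups do occur: $A(C_5)$ contains one, where $C_5$ is the pentagon \cite{SDS}. To decide which $A(K)$ contain such a subgroup, one wants to break $K$ into smaller graphs without losing the answer.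

We say that $K$ \emph{splits as an amalgam of $K_1$ and $K_2$ over $L$} if $K_1$, $K_2$ are proper induced subgraphs of $K$ with $K=K_1\cup K_2$ and $K_1\cap K_2=L$, and every edge of $K$ lies in $K_1$ or in $K_2$; equivalently, no edge joins a vertex of $K_1\setminus L$ to a vertex of $K_2\setminus L$. Then $A(K)=A(K_1)*_{A(L)}A(K_2)$. Crisp, Sageev and Sapir \cite{CSS} posed the following question, stating it as open even when $K_1$ or $K_2$ is itself a clique: \emph{if $K$ splits over a clique and $A(K)$ contains a hyperbolic surface subgroup, must $A(K_1)$ or $A(K_2)$ contain one?} The answer is yes.

\begin{theorem}\label{thm:main}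
Let $K$ split as an amalgam of $K_1$ and $K_2$ over a clique $L$. If $A(K)$ contains a hyperbolic surface subgroup, then so does $A(K_1)$ or $A(K_2)$.
\end{theorem}

The converse holds because $A(K_i)\le A(K)$. If $K_1$ is a clique, then $A(K_1)$ is abelian, so the subgroup given by the theorem lies in $A(K_2)$.

It is not obvious in advance which answer to expect. A surface subgroup $\pi_1(\Sigma)\le A(K)$ acts on the Bass--Serre tree of the amalgam. Either it fixes a vertex, and then it is conjugate into $A(K_1)$ or $A(K_2)$, or the action cuts $\Sigma$ along essential curves into pieces; the fundamental group of each piece is conjugate into some $A(K_i)$, and each curve is conjugate into $A(L)$. When $L=\emptyset$ there is no room for an essential curve, and the theorem follows at once. When $L\ne\emptyset$ we are left with a piece $S$ that has boundary. Its fundamental group is free, and a free subgroup of $A(K_i)$ is by itself no evidence for a closed surface. For amalgams in general the statement is false even over $\mathbb Z$: cutting the closed orientable surface of genus two along a separating curve writes its fundamental group as $F_2*_{\mathbb Z}F_2$, and the factors are free. For splittings of graphs it becomes false as soon as one edge is removed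 from the clique $L$ (Example~\ref{ex:sharp}). So a proof must use the precise position of the boundary curves of $S$, namely that they lie in conjugates of subgroups generated by cliques. That this suffices is the main result of the paper.

For a compact connected surface $S$, each boundary circle, with a chosen orientation, determines a conjugacy class in $\pi_1(S)$, its \emph{boundary class}.

\begin{theorem}[Capping off]\label{thm:cap}
Let $K$ be a finite graph and $S$ a compact connected orientable surface with boundary circles $\partial_1,\dots,\partial_p$, where $p\ge1$ and $\chi(S)<0$. Let $\varphi\colon\pi_1(S)\to A(K)$ be an injective homomorphism, and suppose that for each $i$ the class of $\partial_i$ is sent into a conjugate of $A(L_i)$ for some clique $L_i\subset K$. Then $A(K)$ contains the fundamental group of a closed surface of Euler characteristic $2^p\chi(S)<0$.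
\end{theorem}

Cutting and capping off work just as well for an arbitrary graph of groups.

\begin{theorem}\label{thm:gog}
Let $G$ be the fundamental group of a graph of groups whose vertex groups are right-angled Artin groups $A(K_x)$ of finite graphs $K_x$. Suppose that the image of each edge group in each of its end vertex groups $A(K_x)$ lies in a conjugate of $A(L)$ for some clique $L\subset K_x$. Then $G$ contains a hyperbolic surface subgroup if and only if some vertex group does.
\end{theorem}

Theorem~\ref{thm:main} is the case $G=A(K_1)*_{A(L)}A(K_2)$, where the edge group is $A(L)$ and $L$ is a clique in both $K_1$ and $K_2$.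

After recalling standard facts in Section~\ref{sec:background}, we show the two mechanisms behind Theorem~\ref{thm:cap} on small models in Section~\ref{sec:models}. Section~\ref{sec:cut} deduces Theorem~\ref{thm:gog} from Theorem~\ref{thm:cap}. The proof of Theorem~\ref{thm:cap} occupies Sections~\ref{sec:twists}--\ref{sec:descent}: we find a closed surface group $D$ in an abstract extension $E$ of $\pi_1(S)$, embed $E$ in the Artin group of a larger graph, and fold the larger group back onto $A(K)$ without killing any element of $D$. Section~\ref{sec:conseq} contains consequences and the example showing that the clique hypothesis cannot be weakened by a single edge.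

\section{Standard facts}\label{sec:background}

\subsection*{Right-angled Artin groups}
A map from $K^0$ to a group that sends adjacent vertices to commuting elements extends uniquely to a homomorphism from $A(K)$; all homomorphisms from Artin groups below are defined in this way. For a vertex $v$, the \emph{exponent sum} $\varepsilon_v\colon A(K)\to\mathbb Z$ sends $v$ to $1$ and the other vertices to $0$. If $K'\subset K$ is an induced subgraph, the map fixing the vertices of $K'$ and killing the others is a left inverse of $A(K')\to A(K)$, so $A(K')$ is a subgroup of $A(K)$. Comparing presentations gives $A(K)=A(K_1)*_{A(L)}A(K_2)$ whenever $K_1$, $K_2$ are induced subgraphs, proper or not, with union $K$ and intersection $L$, and every edge lies in one of them. The \emph{join} $K'*K''$ is the disjoint union of $K'$ and $K''$ with all edges between them added, and $A(K'*K'')=A(K')\times A(K'')$. For a clique $L$, the group $A(L)$ is free abelian on $L^0$.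

\subsection*{Amalgams and graphs of groups}
Let $G=G_1*_CG_2$, where $C$ is a subgroup of both factors. The factors embed in $G$, and a nonempty product $g_1\cdots g_n$ whose letters lie alternately in $G_1\setminus C$ and $G_2\setminus C$ is nontrivial; every element outside $C$ is such a product (\emph{normal form}). The \emph{Bass--Serre tree} of $G$ has vertices the cosets $gG_1$ and $gG_2$ and edges the cosets $gC$, where $gC$ joins $gG_1$ to $gG_2$; $G$ acts by left multiplication.

A \emph{graph of groups} consists of a connected graph $Y$ (loops, multiple edges and infinitely many vertices are allowed), groups $G_x$ and $G_e$ for its vertices and edges, and an injection of $G_e$ into the vertex group at each end of $e$. We use three facts about its fundamental group $G$.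
\begin{itemize}
\item[(G1)] The vertex groups embed in $G$, and so does the fundamental group of the graph of groups over any connected subgraph of $Y$.
\item[(G2)] $G$ acts without inversions on a tree $T$ with quotient $Y$. Each vertex of $T$ is a translate of a vertex $\tilde x$ with stabilizer $G_x$, and the stabilizers of the edges of $T$ at $\tilde x$ are the $G_x$-conjugates of the images in $G_x$ of the edge groups incident to $x$.
\item[(G3)] Suppose a space is built from connected \emph{vertex spaces} $X_x$ by attaching cylinders $X_e\times[0,1]$, with $X_e$ connected, along $\pi_1$-injective maps of their ends, following the pattern of $Y$ (all spaces and maps being cellular). Then its fundamental group is that of the graph of groups with groups $\pi_1(X_x)$, $\pi_1(X_e)$.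
\end{itemize}

\subsection*{Surfaces}
A nonorientable closed surface has an orientable double cover, with twice the Euler characteristic; so a group with a hyperbolic surface subgroup has an orientable one. Let $S$ be a compact connected orientable surface with nonempty boundary. Then $\pi_1(S)$ is free, and unless $S$ is a disk every boundary class consists of elements of infinite order. If $\chi(S)<0$, then $S$ carries a hyperbolic metric with geodesic boundary; its universal cover $\widetilde S$ is then a convex subset of $\mathbb H^2$ bounded by disjoint complete geodesics, the \emph{boundary lines}, and the deck transformations extend to isometries of $\mathbb H^2$. Since circles and annuli have Euler characteristic zero, $\chi$ is additive when surfaces are glued along boundary circles, directly or through annuli.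

\section{Two models}\label{sec:models}

How can one close up a surface whose fundamental group $F$ sits in a group $G$? One needs a second copy of $F$ that shares the boundary element $c$ with the first and is otherwise independent of it. Conjugating $F$ by an element that commutes with $c$ produces a candidate. Conjugating by a power of $c$ gives $F$ again; conjugating by a proper root of $c$ can give something new.

\begin{example}[A root closes up a surface]\label{ex:root}
Let $S$ be compact, connected and orientable with one boundary circle and $\chi(S)<0$. Let $F=\pi_1(S)$, let $c\in F$ represent the boundary, and adjoin an $m$-th root of $c$: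
\[
G_m=\langle F,r\mid r^m=c\rangle=F*_{\langle c\rangle}\langle r\rangle .
\]
The double of $S$ along its boundary is a closed surface with fundamental group $F*_{\langle c\rangle}F'$, where $F'$ is a second copy of $F$. Since $rcr^{-1}=c$, there is a homomorphism $F*_{\langle c\rangle}F'\to G_m$ that is the identity on $F$ and sends $f'\in F'$ to $rfr^{-1}$. It is injective on $\langle c\rangle$. An element outside $\langle c\rangle$, written in normal form, is sent to a product such as $f_1\cdot r\cdot f_2\cdot r^{-1}\cdot f_3\cdots$ with all $f_j\in F\setminus\langle c\rangle$. If $m\ge2$, then $r^{\pm1}\notin\langle r^m\rangle$, so this is a normal form in $G_m$ and the product is nontrivial. Thus $G_m$ contains the fundamental group of the double for $m\ge 2$, whereas $G_1=F$ is free. For $m=2$ the picture is familiar: $G_2$ is the fundamental group of $S$ with a M\"obius band glued on, and the double of $S$ is its orientable double cover.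
\end{example}

Right-angled Artin groups can supply such roots. The \emph{stretching} map $\sigma_m\colon A(K)\to A(K)$, $v\mapsto v^m$ for all vertices $v$, is a homomorphism. If $z$ lies in $A(L)$ for a clique $L$, then $\sigma_m(z)=z^m$, because $A(L)$ is abelian, and so
\[
\sigma_m(hzh^{-1})=\bigl(\sigma_m(h)\,z\,\sigma_m(h)^{-1}\bigr)^m .
\]
After stretching, each boundary element in Theorem~\ref{thm:cap} has an $m$-th root. This is what the cliques provide; for nonadjacent $v$, $w$ we have $\sigma_m(vw)=v^mw^m\neq(vw)^m$ when $m\geq2$.

Two difficulties separate this from a proof. First, there are several boundary circles to close at once. In fact $p=1$ cannot occur in Theorem~\ref{thm:cap}: the boundary element of an orientable surface with one boundary circle is a product of commutators, whereas a nontrivial element of a conjugate of $A(L_1)$ has nontrivial image in the abelianization $\mathbb Z^{K^0}$. Second, in Example~\ref{ex:root} the root was adjoined freely, while in $A(K)$ the roots may satisfy further relations with the stretched copy of $F$. We meet the second difficulty by first adjoining, for each relevant vertex $v$, a new generator $\hat v$ that commutes with exactly what $v$ commutes with. Independence is easy to prove for the new generators.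 Afterward we remove $\hat v$ by the \emph{fold} $v\mapsto v^m$, $\hat v\mapsto v$, which makes $\hat v$ an $m$-th root of the image of $v$. The second model shows when a fold is harmless.

\begin{example}[A fold]\label{ex:fold}
Let $K$ consist of two nonadjacent vertices $x$, $v$, so that $A(K)$ is free on $x$, $v$. Adjoin $\hat v$ commuting with $v$: $\Gamma=\langle x\rangle*\langle v,\hat v\rangle\cong\mathbb Z*\mathbb Z^2$. Consider
\[
D=\langle x,\ \hat vx\hat v^{-1},\ v\rangle\le\Gamma,
\qquad
\lambda_m\colon\Gamma\to A(K),\quad x\mapsto x,\ v\mapsto v^m,\ \hat v\mapsto v .
\]
The generators of $D$ are sent to $x$, $vxv^{-1}$, $v^m$. The $m$-fold cyclic cover of a wedge of two circles that unwinds $v$ is an $m$-cycle with an $x$-loop at each vertex, so its fundamental group has the basis $v^m$, $v^jxv^{-j}$ $(0\le j<m)$. For $m\ge2$ our three elements are part of this basis. Hence $D$ is free of rank three and $\lambda_m$ is injective on $D$. For $m=1$ the nontrivial element $vxv^{-1}\cdot\hat vx^{-1}\hat v^{-1}$ of $D$ is killed. The fold in the other direction, $v\mapsto v$, $\hat v\mapsto v^N$, fails for every $N$: it kills $v^Nxv^{-N}\cdot\hat vx^{-1}\hat v^{-1}\in D$.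

The reason is visible in $\langle v,\hat v\rangle\cong\mathbb Z^2$. The group $D$ contains the conjugates of $x$ by $v^i\hat v^{\,j}$ for all $i\in\mathbb Z$ and for $j\in\{0,1\}$. These two rows of $\mathbb Z^2$ must embed in $\mathbb Z$, and $(i,j)\mapsto mi+j$ embeds them exactly when $m\ge 2$. Only finitely many rows are needed because $\varepsilon_{\hat v}$ vanishes on $D$. If we add $\hat v$ to the generators, then $D\supset\mathbb Z^2$ and no homomorphism to the free group $A(K)$ is injective on $D$.
\end{example}

The proof of Theorem~\ref{thm:cap} therefore looks for a closed surface group on which all exponent sums $\varepsilon_{\hat v}$ vanish. This requirement dictates how the several boundary circles are closed, and it is the source of the factor $2^p$.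

\section{Cutting a surface along a tree}\label{sec:cut}

This section makes precise the cutting described in the introduction.

\begin{proposition}\label{prop:cut}
Let $\Sigma$ be a closed connected orientable surface with $\chi(\Sigma)<0$, and let $\pi=\pi_1(\Sigma)$ act without inversions on a tree $T$, fixing no vertex. Then there are a compact connected orientable surface $S$ with $\partial S\ne\emptyset$ and $\chi(S)<0$, an embedding $\pi_1(S)\le\pi$, and a vertex $x$ of $T$ fixed by $\pi_1(S)$ such that every boundary class of $S$ contains an element fixing an edge of $T$ at $x$.
\end{proposition}

The curves along which we cut are the preimages of the midpoints of edges under an equivariant map $\widetilde\Sigma\to T$. Some of them may bound disks and must be removed. It is convenient to forget the map and keep only the following data, which survive the removal.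

Let $\mathcal C\subset\Sigma$ be a closed $1$-submanifold, that is, a finite disjoint union of circles, possibly empty, and let $\widetilde{\mathcal C}$ be its preimage in the universal cover $\widetilde\Sigma$. The components of $\widetilde\Sigma\setminus\widetilde{\mathcal C}$ are called \emph{regions}; the components of the compact surface obtained by cutting $\Sigma$ along $\mathcal C$ are called \emph{pieces}. A \emph{labeled curve system} is a pair $(\mathcal C,\nu)$, where $\nu$ is a $\pi$-equivariant map from the set of regions to the vertex set of $T$, such that the regions on the two sides of each component of $\widetilde{\mathcal C}$ have labels that are distinct adjacent vertices of $T$.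

\begin{lemma}\label{lem:exist}
Labeled curve systems exist.
\end{lemma}

\begin{proof}
Lift a triangulation of $\Sigma$ to $\widetilde\Sigma$. The group $\pi$ acts freely on the vertices, so we obtain an equivariant map $f$ from the vertices of the triangulation to the vertices of $T$ by choosing arbitrary values on orbit representatives. Give the edges of $T$ length one, and extend $f$ to the $1$-skeleton by mapping each edge $a_1a_2$ affinely onto the geodesic $[f(a_1),f(a_2)]$, which may be a point. The extension is equivariant. Call a point of the $1$-skeleton \emph{marked} if $f$ sends it to the midpoint of an edge of $T$. Each edge of the triangulation has finitely many marked points, all in its interior, and $f$ maps them bijectively onto the midpoints lying on the corresponding geodesic.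

\emph{The curves.} Fix a triangle $a_1a_2a_3$. The three geodesics $[f(a_i),f(a_j)]$ form a tripod with center a vertex $o$ of $T$ and legs $[f(a_i),o]$. A midpoint $\mu$ on the tripod lies on exactly one leg, say $[f(a_1),o]$, hence on exactly two of the geodesics, $[f(a_1),f(a_2)]$ and $[f(a_1),f(a_3)]$. Join the two marked points over $\mu$, one on $a_1a_2$ and one on $a_1a_3$, by a straight segment; it cuts off the corner $a_1$ (Figure~\ref{fig:triangle}). Two chords of a triangle with distinct endpoints meet only if their endpoints interlace along the boundary. The segments at the corner $a_1$ have their endpoints in the same order along $a_1a_2$ and along $a_1a_3$, namely the order of the midpoints on the leg, so they do not interlace. On the side $a_1a_2$ all endpoints of segments at $a_1$ precede all endpoints of segments at $a_2$, so segments at these two corners do not interlace; the same argument applies to the other corners and sides. Thus the segments are disjoint. A marked point is an endpoint of exactly one segment in each of the two triangles containing it. Hence the union of all segments is a $\pi$-invariant $1$-submanifold $\widetilde{\mathcal C}$, the preimage of a closed $1$-submanifold $\mathcal C\subset\Sigma$.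

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (2,3.6) -- (0,0) -- (4,0) -- cycle;
\draw[very thick] (1.667,3) -- (2.333,3);
\draw[very thick] (1,1.8) -- (3,1.8);
\draw[very thick] (0.333,0.6) -- (1,0);
\draw[very thick] (3.667,0.6) -- (3,0);
\node[above] at (2,3.6) {$a_1$};
\node[left] at (0,0) {$a_2$};
\node[right] at (4,0) {$a_3$};
\node at (2,2.35) {$u$};
\node at (2,0.85) {$o$};
\draw (8,3.4) -- (8,1) -- (6.9,0.1);
\draw (8,1) -- (9.1,0.1);
\fill (8,3.4) circle (2pt) node[right] {$f(a_1)$};
\fill (8,2.2) circle (2pt) node[right] {$u$};
\fill (8,1) circle (2pt) node[above right] {$o$};
\fill (6.9,0.1) circle (2pt) node[left] {$f(a_2)$};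
\fill (9.1,0.1) circle (2pt) node[right] {$f(a_3)$};
\draw[fill=white] (8,2.8) circle (2pt);
\draw[fill=white] (8,1.6) circle (2pt);
\draw[fill=white] (7.45,0.55) circle (2pt);
\draw[fill=white] (8.55,0.55) circle (2pt);
\end{tikzpicture}
\caption{A triangle in $\widetilde\Sigma$ whose boundary is mapped onto a tripod in the tree with legs of lengths $2$, $1$, $1$. Each edge midpoint of the tripod (open dots) gives one thick segment in the triangle. The five complementary parts are labeled by the five vertices of the tripod; the part at the corner $a_i$ has label $f(a_i)$.}
\label{fig:triangle}
\end{figure}

\emph{The labels.} Each component of $T$ minus the midpoints contains exactly one vertex. Label an unmarked point $y$ of the $1$-skeleton by the vertex in the component containing $f(y)$. In a triangle, call the components of the boundary minus the marked points \emph{arcs}; the label is constant on each arc. Let $Z$ be a component of the triangle minus its segments. If there are no segments, there are no marked points and the whole boundary has one label. Otherwise $Z$ is a convex polygon whose boundary consists alternately of arcs and segments. Consider two arcs of $\partial Z$ that are consecutive across a segment $\sigma$, at the corner $a_1$ say,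 over the midpoint $\mu$ of an edge $e$ of $T$. Near the ends of $\sigma$, points of the sides on the $a_1$-side of $\sigma$ are mapped to the half of $e$ nearer to $f(a_1)$, and points on the other side to the other half. The two arcs lie on the same side of $\sigma$, so they have the same label. Going around $\partial Z$, all its arcs have the same label, which we give to $Z$. The same description shows that the labels on the two sides of $\sigma$ are the two endpoints of $e$.

The label of $Z$ agrees with the labels of the points of the $1$-skeleton in $Z$, so the labeling of $\widetilde\Sigma\setminus\widetilde{\mathcal C}$ is locally constant and defines an equivariant map $\nu$ on regions with the required property.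
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cut}]
Choose a labeled curve system $(\mathcal C,\nu)$ with the least number of circles. If $\mathcal C$ were empty, $\widetilde\Sigma$ would be the only region and its label would be fixed by $\pi$. So $\mathcal C\ne\emptyset$, and every piece has nonempty boundary.

\emph{No piece is a disk.} Suppose the piece $\Delta$ is a disk, bounded by the circle $\gamma\subset\mathcal C$. As $\Delta$ has only one boundary circle, the other side of $\gamma$ belongs to a different piece, and $\Delta$ is an embedded closed disk in $\Sigma$. Its lifts are disjoint closed disks permuted by $\pi$; the interior of each is a region, and along the outside of its boundary lies exactly one region, which is not the interior of a lift of $\Delta$. Delete $\gamma$ from $\mathcal C$. The new regions are the old regions other than the interiors of the lifts of $\Delta$, each enlarged by the lifts that border it. Let each keep its old label. The labeling is equivariant, and the labels on the two sides of the remaining curves have not changed. This is a labeled curve system with fewer circles, a contradiction.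

\emph{The piece $S$.} The Euler characteristics of the pieces add up to $\chi(\Sigma)<0$, so some piece $S$ has $\chi(S)<0$. It is compact, connected and orientable. Since no piece is a disk, all boundary circles are $\pi_1$-injective in their pieces, so by (G3) and (G1), applied to the pieces joined by thin annuli around the circles of $\mathcal C$, the map $\pi_1(S)\to\pi$ is injective. Among the regions lying over the interior of $S$ choose the region $R$ whose stabilizer is the image of $\pi_1(S)$, and put $x=\nu(R)$. By equivariance $\pi_1(S)$ fixes $x$.

By injectivity, $R$ together with its bordering components of $\widetilde{\mathcal C}$ is the universal cover of $S$. So each boundary class contains an element $c$ preserving a line $\ell\subset\widetilde{\mathcal C}$ that borders $R$. Let $R'$ be the region on the other side of $\ell$; it differs from $R$ since the labels differ. The element $c$ permutes the two regions bordering $\ell$ and preserves $R$, so it preserves $R'$. Therefore $c$ fixes the adjacent vertices $x$ and $\nu(R')$, and hence the edge joining them.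
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gog} from Theorem~\ref{thm:cap}]
Vertex groups embed in $G$, which gives one direction. Conversely, let $\pi=\pi_1(\Sigma)\le G$ with $\Sigma$ closed, connected, $\chi(\Sigma)<0$, and, after passing to a double cover, orientable. Let $T$ be the tree in (G2). If $\pi$ fixes a vertex, it is conjugate into a vertex group and we are done. Otherwise take $S$ and a vertex as in Proposition~\ref{prop:cut}. After conjugating in $G$, the vertex is some $\tilde x$ with stabilizer $A(K_x)$, so $\pi_1(S)\le A(K_x)$. By (G2) and the hypothesis, every stabilizer of an edge at $\tilde x$ lies in an $A(K_x)$-conjugate of $A(L)$ for some clique $L\subset K_x$. Hence each boundary class of $S$ is sent into such a conjugate, and Theorem~\ref{thm:cap} gives a hyperbolic surface subgroup of $A(K_x)$.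
\end{proof}

\section{Formal twists and a closed surface}\label{sec:twists}

From now until the end of Section~\ref{sec:descent}, $K$, $S$, $\varphi$, $L_i$ are as in Theorem~\ref{thm:cap}. Fix a base point of $S$, put $F=\pi_1(S)$, choose a path $\gamma_i$ from the base point to a point $y_i\in\partial_i$, and let $c_i\in F$ be the class of the loop that runs along $\gamma_i$, once around $\partial_i$, and back.

In Example~\ref{ex:root} the root entered the map from the double only through the fact that it commutes with $c$. So we first adjoin, as freely as possible, an element commuting with each $c_i$:
\[
E=\langle F,t_1,\dots,t_p\mid t_ic_i=c_it_i\ \ (1\le i\le p)\rangle .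
\]
Let $\eta\colon E\to\mathbb Z^p$ be the homomorphism with $\eta(F)=0$ and $\eta(t_i)=e_i$, the $i$-th basis vector.

\begin{proposition}\label{prop:D}
The group $\ker\eta$ contains a subgroup $D$ isomorphic to the fundamental group of a closed connected surface of Euler characteristic $2^p\chi(S)$.
\end{proposition}

\begin{proof}
Let $M$ be obtained from $S$ by attaching, for each $i$, an annulus $\partial_i\times[0,1]$ with both ends glued to $\partial_i$ by the identity. By van Kampen's theorem $\pi_1(M)=E$, where $t_i$ runs along $\gamma_i$, across the annulus along $\{y_i\}\times[0,1]$, and back along $\gamma_i$. Let $M_\infty$ be the space made of copies $S_x$ of $S$, for $x\in\mathbb Z^p$, and, for each $x$ and $i$, an annulus $\partial_i\times[0,1]$ with its ends glued by the identity to $\partial_iS_x$ and to $\partial_iS_{x+e_i}$. The group $\mathbb Z^p$ acts on $M_\infty$ by translating the indices, with quotient $M$, and the lift of a loop $g\in E$ starting in $S_0$ ends in $S_{\eta(g)}$. So $M_\infty$ is the cover of $M$ with $\pi_1(M_\infty)=\ker\eta$.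

The space $M_\infty$ is not a surface: along $\partial_iS_x$ three sheets meet, namely $S_x$ and the annuli leading to $S_{x+e_i}$ and to $S_{x-e_i}$. Let $W\subset M_\infty$ be the union of the copies $S_x$ with $x\in\{0,1\}^p$ and the annuli joining two of these. For $x\in\{0,1\}^p$ exactly one of $x+e_i$, $x-e_i$ lies in $\{0,1\}^p$, so exactly one annulus of $W$ is attached to $\partial_iS_x$. Hence $W$ is a closed surface. It is connected because the $1$-skeleton of the cube is connected, and $\chi(W)=2^p\chi(S)$.

The boundary circles of $S$ are $\pi_1$-injective, so $M_\infty$ is a space as in (G3), over the standard grid graph on $\mathbb Z^p$, and $W$ is the part over the $1$-skeleton of the unit cube. By (G1), $D=\pi_1(W)$, based in $S_0$, embeds in $\pi_1(M_\infty)=\ker\eta$.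
\end{proof}

\begin{remark}\label{rem:cube}
The ordinary double of $S$, with only two copies, has a fundamental group that also embeds in $E$: repeat the proof with the homomorphism $E\to\mathbb Z$ sending $F$ to $0$ and every $t_i$ to $1$. But a loop in the double that crosses the $i$-th annulus forward and the $j$-th backward has $\eta$-image $e_i-e_j\neq0$ for $i\ne j$. The cube is used because every loop in $W$ crosses the annuli of each type $i$ equally often in both directions. This will give the vanishing of exponent sums asked for in Example~\ref{ex:fold}.
\end{remark}

\section{Twin vertices}\label{sec:twins}

We want to map $E$ to an Artin group, extending $\varphi$, injectively on $D$. The image of $t_i$ must commute with $\varphi(c_i)$. The choice $t_i\mapsto\varphi(c_i)^N$ is always available in $A(K)$, but then all of $E$ is mapped into the free group $\varphi(F)$, which contains no closed surface group of negative Euler characteristic. Nor can one expect to embed $E$ itself in $A(K)$ by a natural choice, since $t_i$ and $c_i$ generate $\mathbb Z^2$ while $L_i$ may be a single vertex. We therefore enlarge $K$ so that $E$ embeds. The unsuccessful maps $t_i\mapsto\varphi(c_i)^N$ are still useful: taken together for all $N$, they detect every nontrivial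 element of $E$. This rests on a ping-pong argument.

\subsection*{High powers of boundary elements are independent}
Let $\mathcal B=\bigsqcup_{i=1}^pF/\langle c_i\rangle$. For $b=f\langle c_i\rangle$ in the $i$-th summand put $c_b=fc_if^{-1}\in F$ and $t_b=ft_if^{-1}\in E$. Both are independent of the representative $f$, because $c_i$ commutes with $c_i$ and with $t_i$. For a set $\mathcal B_0$ let $\mathrm{Fr}(\mathcal B_0)$ be the free group with basis $\mathcal B_0$.

\begin{lemma}\label{lem:pingpong}
For every finite subset $\mathcal B_0\subset\mathcal B$ there is $N\ge1$ such that the homomorphism $\mathrm{Fr}(\mathcal B_0)\to F$, $b\mapsto c_b^N$, is injective.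
\end{lemma}

\begin{proof}
Give $S$ a hyperbolic metric with geodesic boundary, so that $F$ acts on $\mathbb H^2\supset\widetilde S$. Let $\ell_i$ be the boundary line through the endpoint of the lift of $\gamma_i$ that starts at the base point of $\widetilde S$. The stabilizer of $\ell_i$ in $F$ acts on it as the deck group of the covering $\ell_i\to\partial_i$, so it is $\langle c_i\rangle$, and $c_i$ is a hyperbolic isometry with axis $\ell_i$. For $b=f\langle c_i\rangle$, the element $c_b$ is hyperbolic with axis $\ell_b=f\ell_i$. The map $b\mapsto\ell_b$ is injective: lines with different $i$ lie over different boundary circles, and $f\ell_i=f'\ell_i$ means $f^{-1}f'\in\langle c_i\rangle$.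

Distinct boundary lines have no common endpoint on the circle $\partial\mathbb H^2$. Indeed, by compactness there is $\epsilon>0$ such that the $\epsilon$-neighborhood of $\partial S$ is a disjoint union of collars; so distinct boundary lines are at distance at least $\epsilon$, whereas two geodesics with a common endpoint come arbitrarily close. Thus the attracting and repelling fixed points of the elements $c_b$, $b\in\mathcal B_0$, are $2|\mathcal B_0|$ distinct points.

Choose pairwise disjoint open intervals $U_b^+$, $U_b^-$ around the attracting and repelling points of $c_b$, for $b\in\mathcal B_0$, and a point $\xi\in\partial\mathbb H^2$ outside all of them. A hyperbolic isometry attracts the complement of any neighborhood of its repelling point uniformly to its attracting point. So for some $N$ and all $b\in\mathcal B_0$,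
\[
c_b^{N}\bigl(\partial\mathbb H^2\setminus U_b^-\bigr)\subset U_b^+,\qquad
c_b^{-N}\bigl(\partial\mathbb H^2\setminus U_b^+\bigr)\subset U_b^- .
\]
Since $U_b^+$ and $U_b^-$ are disjoint, these inclusions can be iterated: for every $k\ne0$, the element $c_b^{kN}$ maps the complement of $U_b=U_b^+\cup U_b^-$ into $U_b$. A nontrivial element of $\mathrm{Fr}(\mathcal B_0)$ has the form $b_1^{k_1}\cdots b_n^{k_n}$ with $n\ge1$, $k_j\ne0$, $b_j\neq b_{j+1}$. Apply its image to $\xi$, from the right: $\xi$ moves into $U_{b_n}$, which is disjoint from $U_{b_{n-1}}$, then into $U_{b_{n-1}}$, and finally into $U_{b_1}\not\ni\xi$. So the image is nontrivial.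
\end{proof}

The hypothesis $\chi(S)<0$ is needed here. For an annulus the two boundary elements generate the same cyclic group and the lemma fails.

\subsection*{The enlarged graphs}
Write $A=A(K)$ and
\[
\varphi(c_i)=h_iz_ih_i^{-1},\qquad h_i\in A,\qquad z_i=\prod_{v\in L_i}v^{k_{i,v}},
\]
and put $k_{i,v}=0$ for $v\notin L_i$. Let $V$ be the union of the vertex sets of the $L_i$. For $U\subset V$ let $K_U$ be the graph obtained from $K$ by adding a \emph{twin} $\hat u$ for each $u\in U$, where $\hat u$ is adjacent to $u$, to all neighbors of $u$ in $K$, and to $\hat w$ for those $w\in U$ that are adjacent to $u$ in $K$. Put $\Gamma_U=A(K_U)$. Then $\Gamma_\emptyset=A$, and $A\le\Gamma_U$ as $K$ is an induced subgraph. We write $\widehat A=\Gamma_V$; the intermediate groups are needed in Section~\ref{sec:descent}.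

For $N\ge0$ let $\psi_N\colon\widehat A\to A$ be the identity on $K^0$ and send $\hat v$ to $v^N$. This is a homomorphism: if $\hat v$ is adjacent to $w$ or to $\hat w$ in $K_V$, then $w=v$ or $w$ is adjacent to $v$ in $K$, so $v^N$ commutes with $w$ and with $w^N$. Put
\[
\tau_i=h_i\Bigl(\prod_{v\in L_i}\hat v^{\,k_{i,v}}\Bigr)h_i^{-1}\in\widehat A .
\]
Because $L_i$ is a clique, the vertices $v$, $\hat v$ with $v\in L_i$ span a clique of $K_V$. This has two consequences: $\tau_i$ commutes with $\varphi(c_i)$, and
\begin{equation}\label{eq:psi}
\psi_N(\tau_i)=h_i\Bigl(\prod_{v\in L_i}v^{Nk_{i,v}}\Bigr)h_i^{-1}=h_iz_i^Nh_i^{-1}=\varphi(c_i)^N\qquad(N\ge0).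
\end{equation}
These are the only places where the clique hypothesis is used. By the first, there is a homomorphism
\[
\theta\colon E\to\widehat A,\qquad\theta|_F=\varphi,\qquad\theta(t_i)=\tau_i .
\]

\begin{proposition}\label{prop:theta}
The homomorphism $\theta$ is injective, and $\varepsilon_{\hat v}(\theta(D))=0$ for every $v\in V$.
\end{proposition}

\begin{proof}
Write an element $g\in E$ as $f_0t_{i_1}^{s_1}f_1\cdots t_{i_n}^{s_n}f_n$ with $f_j\in F$, $s_j=\pm1$, and move the letters of $F$ to the right: with $g_j=f_0f_1\cdots f_{j-1}$,
\[
g=\bigl(g_1t_{i_1}g_1^{-1}\bigr)^{s_1}\cdots\bigl(g_nt_{i_n}g_n^{-1}\bigr)^{s_n}\,g_{n+1}.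
\]
So $g=w(t_b)\,f$, where $f\in F$, $w\in\mathrm{Fr}(\mathcal B_0)$ for a finite $\mathcal B_0\subset\mathcal B$, and $w(t_b)$ denotes the image of $w$ under $b\mapsto t_b$. Since $\psi_N$ is the identity on $A\supset\varphi(F)$, conjugating \eqref{eq:psi} gives $\psi_N\theta(t_b)=\varphi(c_b^N)$ for all $b$, and therefore
\[
\psi_N\theta(g)=\varphi\bigl(w(c_b^N)\,f\bigr)\qquad(N\ge0).
\]
Suppose $\theta(g)=1$. As $\varphi$ is injective, $w(c_b^N)f=1$ for all $N\geq 0$. Taking $N=0$ gives $f=1$. Taking $N$ as in Lemma~\ref{lem:pingpong} gives $w=1$ in $\mathrm{Fr}(\mathcal B_0)$. Hence $g=1$.

For $v\in V$, the homomorphism $\varepsilon_{\hat v}\circ\theta\colon E\to\mathbb Z$ vanishes on $F$, since $\varphi(F)\subset A$, and sends $t_i$ to $k_{i,v}$. It is therefore the composite of $\eta$ with the map $\mathbb Z^p\to\mathbb Z$, $e_i\mapsto k_{i,v}$, and it vanishes on $D\le\ker\eta$.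
\end{proof}

\section{The folding lemma}\label{sec:fold}

The closed surface group now lies in $\widehat A$, and the twins must be removed. A vertex and its twin generate a copy of $\mathbb Z^2$ that commutes with a subgroup $C$ and is otherwise free from the rest of the group. The following lemma, which generalizes Example~\ref{ex:fold}, treats one such pair.

Let $C\le\Gamma_0$ be groups, let $P=\langle a,b\rangle\cong\mathbb Z^2$ and $\langle u\rangle\cong\mathbb Z$, and put
\[
\Gamma=\Gamma_0*_C(C\times P),\qquad\Gamma'=\Gamma_0*_C(C\times\langle u\rangle).
\]
Let $\beta\colon\Gamma\to\mathbb Z$ be the homomorphism that is trivial on $\Gamma_0$ and sends $ca^ib^j\in C\times P$ to $j$. For $m\ge1$ let $\lambda_m\colon\Gamma\to\Gamma'$ be the identity on $\Gamma_0$ and send $ca^ib^j$ to $cu^{mi+j}$. In both cases the two definitions agree on $C$.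

\begin{lemma}[Folding]\label{lem:fold}
Let $D$ be a finitely generated subgroup of $\ker\beta$. Then $\lambda_m$ is injective on $D$ for all sufficiently large $m$.
\end{lemma}

The map $\lambda_m$ induces a map of Bass--Serre trees that folds together edges at the vertices of type $C\times P$. The idea is that $D$ only sees a subtree with finitely many orbits of edges, that these edges occupy finitely many rows of $P$, and that no folding takes place among them once $m$ is large compared with the range of the rows.

\begin{proof}
Let $T$, $T'$ be the Bass--Serre trees of $\Gamma$, $\Gamma'$. Call the vertices $g(C\times P)$ of $T$ \emph{star vertices}, and let $x_0$ be the star vertex $C\times P$.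

\emph{A subtree with bounded heights.} Let $d_1,\dots,d_r$ generate $D$, and let $T_D$ be the union of the orbit $Dx_0$ and the geodesics $[dx_0,dd_jx_0]$ for $d\in D$, $1\le j\le r$. It is $D$-invariant. It is connected, since $dx_0$ is joined in $T_D$ to $dd_j^{\pm1}x_0$ and the $d_j$ generate $D$. So $T_D$ is a subtree, and its edges form finitely many $D$-orbits, those of the edges of the $r$ geodesics $[x_0,d_jx_0]$. Define the \emph{height} of an edge $gC$ of $T$ to be $\beta(g)$; this is well defined because $\beta(C)=0$. Since $\beta(D)=0$, the height is constant on $D$-orbits. Hence it takes finitely many values on the edges of $T_D$, and there is $M\geq0$ such that any two edges of $T_D$ have heights differing by at most $M$. Fix $m>M$ and write $\lambda=\lambda_m$.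

\emph{The map of trees.} Since $\lambda$ maps $\Gamma_0$, $C\times P$, $C$ into $\Gamma_0$, $C\times\langle u\rangle$, $C$, the rules
\[
g\Gamma_0\mapsto\lambda(g)\Gamma_0,\qquad g(C\times P)\mapsto\lambda(g)(C\times\langle u\rangle),\qquad gC\mapsto\lambda(g)C
\]
define a map $\Phi\colon T\to T'$ that sends vertices to vertices and edges to edges, respects incidence, and satisfies $\Phi(gy)=\lambda(g)\Phi(y)$. We claim that distinct edges of $T_D$ at a common vertex have distinct images.

At a vertex $g\Gamma_0$ the edges are $g\gamma C$ with $\gamma\in\Gamma_0$, and their images are $\lambda(g)\gamma C$. Both $g\gamma C=g\gamma'C$ and $\lambda(g)\gamma C=\lambda(g)\gamma'C$ are equivalent to $\gamma C=\gamma'C$, so no folding occurs here at all.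

At a star vertex $g(C\times P)$ the edges are $ga^ib^jC$, one for each $(i,j)\in\mathbb Z^2$, because $P$ is a set of coset representatives of $C$ in $C\times P$. The edge $ga^ib^jC$ has height $\beta(g)+j$ and image $\lambda(g)u^{mi+j}C$, and the edges $\lambda(g)u^kC$, $k\in\mathbb Z$, are distinct. Suppose two edges of $T_D$ at this vertex, with indices $(i,j)$ and $(i',j')$, have the same image. Then $m(i-i')=j'-j$ and $|j'-j|\le M<m$. This forces $j=j'$ and $i=i'$, and the claim is proved.

By the claim, $\Phi$ sends a geodesic edge path in $T_D$ to an edge path in $T'$ of the same length without backtracking. In a tree such a path of positive length has distinct endpoints. So $\Phi$ is injective on the vertices of $T_D$.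

\emph{The kernel.} Let $d\in D$ with $\lambda(d)=1$. Then $\Phi(dx_0)=\Phi(x_0)$, so $dx_0=x_0$, that is, $d=ca^ib^j\in C\times P$. Here $j=\beta(d)=0$, and $1=\lambda(d)=cu^{mi}$ in $C\times\langle u\rangle\le\Gamma'$. Hence $c=1$, $i=0$ and $d=1$.
\end{proof}

In Example~\ref{ex:fold}, with $C=1$, $\Gamma_0=\langle x\rangle$, $a=v$, $b=\hat v$ and the three given generators, the heights that occur are $0$ and $1$, so $M=1$ and the proof gives $m\ge2$, which is the exact answer there. Finite generation cannot be dropped: in the same group, the subgroup generated by $v$ and all $\hat v^{\,j}x\hat v^{-j}$ lies in $\ker\beta$ and contains the nontrivial element $vxv^{-1}\cdot\hat v^{\,m}x^{-1}\hat v^{-m}$, which $\lambda_m$ kills.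

\section{Descent to the original group}\label{sec:descent}

We remove the twins one at a time. Each removal must be an instance of Lemma~\ref{lem:fold}, and it must preserve the hypothesis of the lemma for the twins that remain.

Let $v\in U\subset V$. In $K_U$ the vertices $v$ and $\hat v$ are adjacent, and apart from each other both have the same set of neighbors: the neighbors of $v$ in $K$ together with the twins $\hat w$ of those $w\in U$ adjacent to $v$ in $K$. Let $J$ be the subgraph induced on this set, and let $K'$ be $K_U$ with $v$ and $\hat v$ deleted. Then $K_U$ is the union of the induced subgraphs $K'$ and $J*[v,\hat v]$, which intersect in $J$ and contain all edges. Deleting $\hat v$ from $K_U$ gives $K_{U\setminus v}$, which is in the same way the union of $K'$ and $J*\{v\}$. With $\Gamma_0=A(K')$ and $C=A(J)$ we obtain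
\begin{equation}\label{eq:split}
\Gamma_U=\Gamma_0*_C\bigl(C\times\langle v,\hat v\rangle\bigr),\qquad
\Gamma_{U\setminus v}=\Gamma_0*_C\bigl(C\times\langle v\rangle\bigr).
\end{equation}
This is the setting of Section~\ref{sec:fold} with $a=v$, $b=\hat v$, $u=v$. The homomorphism $\beta$ is $\varepsilon_{\hat v}$, and $\lambda_m\colon\Gamma_U\to\Gamma_{U\setminus v}$ sends $v$ to $v^m$, sends $\hat v$ to $v$, and fixes all other generators.

\begin{proof}[Proof of Theorem~\ref{thm:cap}]
Let $D\le E$ be the closed surface group of Proposition~\ref{prop:D}; it is finitely generated. For $U\subset V$ consider the statement
\begin{quote}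
$(*_U)$ there is an injective homomorphism $\theta_U\colon D\to\Gamma_U$ with $\varepsilon_{\hat w}\circ\theta_U=0$ for all $w\in U$.
\end{quote}
Proposition~\ref{prop:theta} gives $(*_V)$. Assume $(*_U)$ and let $v\in U$. By \eqref{eq:split} and Lemma~\ref{lem:fold} there is $m$ such that $\lambda_m\colon\Gamma_U\to\Gamma_{U\setminus v}$ is injective on $\theta_U(D)$. For $w\in U\setminus v$ we have $\varepsilon_{\hat w}\circ\lambda_m=\varepsilon_{\hat w}$: both sides vanish on $v$ and $\hat v$, whose images are powers of $v$, and $\lambda_m$ fixes the other generators. So $\theta_{U\setminus v}=\lambda_m\circ\theta_U$ satisfies $(*_{U\setminus v})$. After $|V|$ steps we reach $(*_\emptyset)$, an embedding of $D$ in $\Gamma_\emptyset=A(K)$. The group $D$ is the fundamental group of a closed surface of Euler characteristic $2^p\chi(S)<0$.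
\end{proof}

Together with Section~\ref{sec:cut}, this completes the proofs of Theorems~\ref{thm:gog} and~\ref{thm:main}.

\begin{remark}\label{rem:explicit}
The embedding can be written without twins. The composite of the folds sends $v\mapsto v^{m_v}$ and $\hat v\mapsto v$ for $v\in V$, where the exponents $m_v$ are chosen one after another, and fixes the other vertices. Let $\sigma\colon A\to A$ be its restriction to $A$. Then $D$ is embedded by the restriction of the homomorphism $E\to A$ given by $f\mapsto\sigma\varphi(f)$ and $t_i\mapsto\sigma(h_i)z_i\sigma(h_i)^{-1}$, under which $c_i\mapsto\sigma(h_i)\prod_{v\in L_i}v^{m_vk_{i,v}}\,\sigma(h_i)^{-1}$. If $L_i$ is a single vertex $v$, the image of $t_i$ is an $m_v$-th root of the image of $c_i$, as in Example~\ref{ex:root}.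
\end{remark}

\section{Consequences and the limits of the theorem}\label{sec:conseq}

Theorem~\ref{thm:cap} says that surfaces with boundary in clique subgroups detect the same graphs as closed surfaces.

\begin{corollary}\label{cor:relative}
For a finite graph $K$ the following are equivalent:
\begin{itemize}
\item[(a)] $A(K)$ contains a hyperbolic surface subgroup;
\item[(b)] there are a compact connected orientable surface $S$ with $\chi(S)<0$, whose boundary may be empty, and an injective homomorphism $\pi_1(S)\to A(K)$ sending each boundary class into a conjugate of $A(L)$ for some clique $L\subset K$.
\end{itemize}
\end{corollary}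

\begin{proof}
If (a) holds, take for $S$ the closed surface or its orientable double cover. If (b) holds, there is nothing to prove when $\partial S=\emptyset$, and Theorem~\ref{thm:cap} applies otherwise.
\end{proof}

Theorem~\ref{thm:main} can be iterated. Starting from $K$, replace a graph that splits over a clique by the two graphs $K_1$, $K_2$ of such a splitting, and repeat until none of the graphs obtained splits over a clique. The process stops because $K_1$ and $K_2$ have fewer vertices, and all graphs obtained are induced subgraphs of $K$. A graph is \emph{chordal} if it has no induced cycle of length at least four.

\begin{corollary}\label{cor:chordal}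
Decompose $K$ repeatedly along separating cliques until no piece splits over a clique. Then $A(K)$ contains a hyperbolic surface subgroup if and only if $A(K')$ does for one of the resulting induced subgraphs $K'$. In particular, if $K$ is chordal, then $A(K)$ contains none.
\end{corollary}

\begin{proof}
The first statement follows from Theorem~\ref{thm:main} and its converse by induction on the number of steps. For the second, induced subgraphs of chordal graphs are chordal, and by Dirac's theorem a chordal graph that is not complete splits over a clique. So all final pieces are complete, and their groups are abelian.

We recall the proof of Dirac's theorem in the form used. Let $u$, $w$ be distinct nonadjacent vertices of a chordal graph $H$, let $L$ be a minimal set of vertices other than $u,w$ whose removal separates $u$ from $w$, and let $H_u$, $H_w$ be the components of $u$ and $w$ in $H\setminus L$. Each $y\in L$ has a neighbor in $H_u$ and one in $H_w$: by minimality some path from $u$ to $w$ meets $L$ only in $y$, and it can leave $H_u$ and enter $H_w$ only through $y$. If two distinct vertices $y,y'\in L$ were nonadjacent, a shortest path from $y$ to $y'$ with interior in $H_u$ and a shortest one with interior in $H_w$ would form a cycle of length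 at least four, induced because the paths are shortest and no edge joins $H_u$ to $H_w$. So $L$ spans a clique, and $H$ splits over it into the subgraphs induced on $L\cup H_u^0$ and on $H^0\setminus H_u^0$.
\end{proof}

Finally, we show that the hypotheses on $L$ and on the edge groups cannot be relaxed in the most immediate ways.

\begin{example}[A clique minus one edge]\label{ex:sharp}
Let $Q$ be a complete graph, possibly empty, and let $C_5$ have consecutive vertices $1,2,3,4,5$. Put $K=C_5*Q$ and $L=\{1,3\}*Q$, where $\{1,3\}$ is the graph with two vertices and no edge; thus $L$ is a complete graph with one edge removed. Let $K_1$ be the join of the path $1,2,3$ with $Q$, and $K_2$ the join of the path $3,4,5,1$ with $Q$. The vertex $2$ is adjacent to neither $4$ nor $5$, so $K$ splits as an amalgam of $K_1$ and $K_2$ over $L$. Both $K_i$ are chordal: an induced cycle of length at least four contains no vertex of $Q$, since such a vertex is adjacent to all others, and a path contains no cycle. By Corollary~\ref{cor:chordal} neither $A(K_1)$ nor $A(K_2)$ contains a hyperbolic surface subgroup. But $A(K)=A(C_5)\times A(Q)$ does, since $A(C_5)$ does \cite{SDS}. So in Theorem~\ref{thm:main} ``clique'' cannot be replaced by ``clique minus one edge''.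
\end{example}

In Theorem~\ref{thm:gog} it is not enough that the edge groups be cyclic. In the splitting $F_2*_{\mathbb Z}F_2$ of the genus two surface group, each vertex group is the Artin group of two nonadjacent vertices $x,y$, and the edge group is generated by the commutator $[x,y]$. This element is not conjugate into $\langle x\rangle$ or $\langle y\rangle$, being nontrivial with trivial image in the abelianization, so the hypothesis fails together with the conclusion.

\begin{thebibliography}{9}

\bibitem{CSS}
John Crisp, Michah Sageev, Mark Sapir,
\emph{Surface subgroups of right-angled Artin groups},
arXiv:0707.1144 (2007).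

\bibitem{SDS}
Servatius, Droms, Servatius,
\emph{Surface subgroups of graph groups},
Proc. AMS \textbf{106} (1989).

\end{thebibliography}
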